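# Simple twisted group C*-algebras with many traces, from shifts of antiperiodic words

## Antiperiodic binary words, the shift and the flip

Let $m\ge 4$ be a power of $2$, and let
$$Z_m=\{z\colon \mathbb Z/2m\to\mathbb F_2\ \mid\ z(s+m)=z(s)+1\ \text{ for all } s\}.$$
An element of $Z_m$ is a binary word that turns into its complement after $m$ steps. It is determined by $(z(0),\dots,z(m-1))$, and these $m$ bits are arbitrary, so we identify $Z_m$ with $\mathbb F_2^m$. Three maps live on $Z_m$:
$$(tz)(s)=z(s+1),\qquad (fz)(s)=z(s)+s,\qquad d(z)=z(0)+z(1)\in\mathbb F_2 .$$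
Call $t$ the shift and $f$ the flip. In $fz$ the number $s\in\mathbb Z/2m$ is read modulo $2$, which makes sense. The flip preserves $Z_m$ because $m$ is even: $(fz)(s+m)=z(s)+1+s+m=(fz)(s)+1$. In the coordinates of $\mathbb F_2^m$, the map $t$ is a cyclic permutation of the coordinates followed by a translation (the last bit of $tz$ is $z(m)=z(0)+1$), $f$ is the translation by $(0,1,0,1,\dots)$, and $d$ is linear and onto.

**Small case $m=4$.** Write $z$ as $z(0)z(1)z(2)z(3)$. The orbit of $0000$ under $t$ is
$$0000,\ 0001,\ 0011,\ 0111,\ 1111,\ 1110,\ 1100,\ 1000,$$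
and the orbit of $f(0000)=0101$ is
$$0101,\ 1011,\ 0110,\ 1101,\ 1010,\ 0100,\ 1001,\ 0010 .$$
These are all $16$ words. In both orbits the bit $d$ takes both values. In the first orbit it is $1$ for two words out of eight (namely $0111$ and $1000$), in the second for six out of eight.

This is the phenomenon on which everything below turns: from every starting word the shift reaches both values of the bit $d$, and yet there are shift-invariant measures under which the bit is biased. Here are the exact facts for general $m$.

**(a)** $f^2=1$, $t^{2m}=1$, and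
$$ftf^{-1}=t^{m+1}. \tag{1}$$
The first two are clear. For the third, $(ftfz)(s)=(fz)(s+1)+s=z(s+1)+(s+1)+s=z(s+1)+1=z(s+1+m)$.

**(b)** The flip switches the bit:
$$d(fz)=z(0)+\big(z(1)+1\big)=d(z)+1. \tag{2}$$

**(c)** Put $y_z(r)=d(t^rz)=z(r)+z(r+1)$. This is $m$-periodic in $r$, since the two added $1$'s cancel. The sum telescopes: $\sum_{r=0}^{m-1}y_z(r)=z(0)+z(m)=1$ in $\mathbb F_2$. So
$$w(z)=\#\{0\le r<m:\ y_z(r)=1\}$$
is odd, and as $m$ is even, $1\le w(z)\le m-1$. Consequently
$$\text{for every } z\in Z_m \text{ both values } 0 \text{ and } 1 \text{ occur among } d(t^rz),\ 0\le r<m. \tag{3}$$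

**(d)** We have $y_{tz}(r)=y_z(r+1)$ and $y_{fz}(r)=z(r)+r+z(r+1)+r+1=y_z(r)+1$, so
$$w(tz)=w(z),\qquad w(fz)=m-w(z). \tag{4}$$
Every odd $w\in[1,m-1]$ is a value of $w(\cdot)$: take $y\colon\mathbb Z/m\to\mathbb F_2$ with exactly $w$ ones, put $z(0)=0$ and $z(s+1)=z(s)+y(s)$. Over $m$ consecutive steps $z$ changes by $\sum y=1$, so $z$ is well defined on $\mathbb Z/2m$ and lies in $Z_m$; and $y_z=y$.

**(e)** For odd $w\in[1,m-1]$ let $\nu_w$ be the uniform probability measure on $\{z: w(z)=w\}$. Since $t$ and $f$ are bijections, (4) gives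
$$t_*\nu_w=\nu_w,\qquad f_*\nu_w=\nu_{m-w},\qquad \nu_w(d=1)=\frac1m\sum_{r=0}^{m-1}\nu_w(d\circ t^r=1)=\frac wm. \tag{5}$$
In the last chain, the first equality is $t$-invariance, and the second holds because exactly $w$ of the $m$ events occur at each point of the support.

So $\nu_1$ gives the bit $d$ the value $1$ with probability only $1/m$, and $\nu_{m-1}$ with probability $1-1/m$. Antiperiodicity is what makes (3) true. With plain $m$-periodic words the zero word is fixed by the shift, and the value $d=1$ is never reached from it.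

What is this for? We shall stack such blocks into a dynamical system on a compact group in which every orbit is dense although there are many invariant measures. This system will be turned into a group C*-algebra, twisted by a cocycle, that is simple but has many traces.

## Twisted group algebras: does simplicity force a unique trace?

Let $G$ be a discrete group.

**Definition (cocycles).** $Z^2(G,\mathbb T)$ is the set of maps $\sigma\colon G\times G\to\mathbb T$ with
$$\sigma(g,h)\sigma(gh,k)=\sigma(h,k)\sigma(g,hk),\qquad \sigma(g,e)=\sigma(e,g)=1\qquad(g,h,k\in G).$$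
Two cocycles $\sigma,\omega$ are similar, $\omega\sim\sigma$, if there is $\beta\colon G\to\mathbb T$ with $\omega(g,h)=\beta(g)\beta(h)\overline{\beta(gh)}\,\sigma(g,h)$ for all $g,h$.

**Definition (reduced twisted group C*-algebra).** On $\ell^2(G)$ put $(\lambda_\sigma(g)\xi)(h)=\sigma(g,g^{-1}h)\xi(g^{-1}h)$. Equivalently,
$$\lambda_\sigma(g)\delta_k=\sigma(g,k)\,\delta_{gk},\qquad\text{so that}\qquad \lambda_\sigma(g)\lambda_\sigma(h)=\sigma(g,h)\lambda_\sigma(gh).$$
$C^*_r(G,\sigma)$ is the C*-algebra generated by the unitaries $\lambda_\sigma(g)$. Its canonical tracial state $\tau$ is the vector state of $\delta_e$; it satisfies $\tau(\lambda_\sigma(g))=0$ for $g\ne e$.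

The pair $(G,\sigma)$ is called C*-simple if $C^*_r(G,\sigma)$ is simple, and it has the unique trace property if $\tau$ is the only tracial state. Write $C^*S(G)$ and $UT(G)$ for the sets of $\sigma\in Z^2(G,\mathbb T)$ with the first, respectively the second, property.

**Example.** Let $G=\mathbb Z/2\times\mathbb Z/2$ and $\sigma\big((a,b),(a',b')\big)=(-1)^{ba'}$. The matrices $U(a,b)=\begin{pmatrix}1&0\\0&-1\end{pmatrix}^a\begin{pmatrix}0&1\\1&0\end{pmatrix}^b$ satisfy $U(g)U(h)=\sigma(g,h)U(gh)$, so $\sigma$ is a cocycle. The four operators $\lambda_\sigma(g)$ are linearly independent (apply them to $\delta_e$) and do not all commute, so $C^*_r(G,\sigma)$ is a noncommutative C*-algebra of dimension $4$, that is, $M_2(\mathbb C)$. This $\sigma$ is not similar to $1$: on an abelian group a cocycle similar to $1$ is symmetric, and $\sigma$ is not. With the trivial cocycle the algebra is $\mathbb C^4$, which is not simple.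

Similar cocycles give the same algebra. If $\omega(g,h)=\beta(g)\beta(h)\overline{\beta(gh)}\sigma(g,h)$ and $M\delta_k=\overline{\beta(k)}\delta_k$, then
$$\beta(g)M\lambda_\sigma(g)M^*\delta_k=\beta(g)\beta(k)\overline{\beta(gk)}\,\sigma(g,k)\delta_{gk}=\lambda_\omega(g)\delta_k ,$$
so $C^*_r(G,\omega)=MC^*_r(G,\sigma)M^*$. The canonical traces correspond, because $M\delta_e$ is a multiple of $\delta_e$. So $C^*S(G)$ and $UT(G)$ are invariant under similarity.

A result of Breuillard–Kalantar–Kennedy–Ozawa says that a C*-simple discrete group has the unique trace property: if $\sigma\sim1$ and $\sigma\in C^*S(G)$, then $\sigma\in UT(G)$. The question, from Erik Bédos and Tron Omland, "On reduced twisted group C*-algebras that are simple and/or have a unique trace", arXiv:1606.02637 (2016), is whether the implication survives a genuine twist: for every $G$ and every $\sigma\not\sim1$, does $\sigma\in C^*S(G)$ imply $\sigma\in UT(G)$? The answer is no.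

**Theorem A.** Let $\varepsilon\in(0,1)$. There are a countable locally finite $2$-group $G=V\rtimes\Gamma$, with $V$ an elementary abelian $2$-group, a cocycle $\sigma\in Z^2(G,\mathbb T)$ with values in $\{\pm1\}$, and an element $v_0\in V$ of order $2$, such that

1. $C^*_r(G,\sigma)$ is simple (and AF), i.e. $\sigma\in C^*S(G)$; moreover $\sigma\not\sim1$.
2. For every $s\in[-(1-\varepsilon),1-\varepsilon]$ there is a tracial state $\tau_s$ of $C^*_r(G,\sigma)$ with $\tau_s(\lambda_\sigma(v_0))=s$. Hence $\sigma\notin UT(G)$.
3. The tracial state space of $C^*_r(G,\sigma)$ is infinite-dimensional, so there are infinitely many extreme tracial states.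

The range in 2 is sharp over all such examples: $\varepsilon$ is arbitrary, and $\varepsilon=0$ is impossible. More precisely, $|\tau'(\lambda_\sigma(g))|<1$ for every tracial state $\tau'$ whenever $\sigma\in C^*S(G)$, $g\ne e$ and $\lambda_\sigma(g)^2=1$.

**Theorem B.** If $(G,\sigma)$ is as in Theorem A and $(H,\omega)$ is any C*-simple pair, then $\sigma\times\omega\in C^*S(G\times H)\setminus UT(G\times H)$ and $\sigma\times\omega\not\sim1$.

Here $(\sigma\times\omega)\big((g,h),(g',h')\big)=\sigma(g,g')\omega(h,h')$. A locally finite group is one whose finitely generated subgroups are finite. Such groups are amenable, and a locally finite $2$-group is locally nilpotent because finite $2$-groups are nilpotent.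

## Finite groups and abelian groups

For these groups the implication holds, and it is instructive to see why.

If $G$ is finite and $C^*_r(G,\sigma)$ is simple, it is a full matrix algebra and has exactly one tracial state.

Let $G$ be abelian and $C^*_r(G,\sigma)$ simple. For $g,h\in G$ we have
$$\lambda_\sigma(h)\lambda_\sigma(g)\lambda_\sigma(h)^*=\sigma(h,g)\overline{\sigma(g,h)}\,\lambda_\sigma(g).$$
Suppose some $g\ne e$ satisfied $\sigma(g,h)=\sigma(h,g)$ for all $h$. Then $\lambda_\sigma(g)$ would be central, and it is not a scalar, because it is a unitary with $\tau(\lambda_\sigma(g))=0$. Its spectrum then has two points, and functional calculus gives nonzero central elements $p,q$ with $pq=0$. The closed ideal generated by $p$ is nonzero and is annihilated by $q$, hence proper, which contradicts simplicity. So for each $g\ne e$ there is $h$ with $\sigma(h,g)\ne\sigma(g,h)$. Applying a tracial state $\tau'$ to the displayed equation gives $\tau'(\lambda_\sigma(g))=\chi\,\tau'(\lambda_\sigma(g))$ with $\chi\neq1$, so $\tau'(\lambda_\sigma(g))=0$. Thus $\tau'=\tau$.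

In a nonabelian group this argument stops at the displayed equation: it needs an $h$ that commutes with $g$ in $G$ while $\lambda_\sigma(h)$ and $\lambda_\sigma(g)$ do not commute. Simplicity need not provide such an $h$. In Theorem A there can be none for $g=v_0$, because $\tau_s(\lambda_\sigma(v_0))\ne0$ for $s\neq 0$.

## Affine actions produce cocycles

We now translate the problem into dynamics. Recall that if a discrete group $\Gamma$ acts on a compact space $K$ by homeomorphisms, and $\alpha_\gamma(\varphi)=\varphi\circ\gamma^{-1}$, then $C(K)\rtimes_r\Gamma$ is generated by a copy of $C(K)$ and unitaries $u_\gamma$ with $u_\gamma u_\delta=u_{\gamma\delta}$ and $u_\gamma\varphi u_\gamma^*=\alpha_\gamma(\varphi)$. Finite sums $\sum a_\gamma u_\gamma$ with $a_\gamma\in C(K)$ are dense, and there is a conditional expectation $E\colon C(K)\rtimes_r\Gamma\to C(K)$ with $E(\sum a_\gamma u_\gamma)=a_e$. It is faithful: $E(a^*a)=0$ implies $a=0$.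

**Definition (affine action).** Let $K$ be a compact abelian group, written additively, with discrete dual $V=\widehat K$, written multiplicatively. An action of $\Gamma$ on $K$ is affine if $\gamma x=L_\gamma x+c(\gamma)$ with continuous automorphisms $L_\gamma$ of $K$ and elements $c(\gamma)\in K$.

Comparing $\gamma(\gamma'x)$ with $(\gamma\gamma')x$ gives $L_{\gamma\gamma'}=L_\gamma L_{\gamma'}$ and $c(\gamma\gamma')=c(\gamma)+L_\gamma c(\gamma')$. In particular $c(e)=0$ and $L_{\gamma^{-1}}=L_\gamma^{-1}$. Let $\Gamma$ act on $V$ by $\gamma\cdot v=v\circ L_\gamma^{-1}$ and put $G=V\rtimes\Gamma$, with product $(v,\gamma)(v',\gamma')=(v\,(\gamma\cdot v'),\gamma\gamma')$. Regarding $v\in V$ as a function in $C(K)$,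
$$\alpha_\gamma(v)(x)=v\big(L_\gamma^{-1}x+c(\gamma^{-1})\big),\qquad\text{i.e.}\qquad \alpha_\gamma(v)=\langle v,c(\gamma^{-1})\rangle\,(\gamma\cdot v). \tag{6}$$
So for the unitaries $U(v,\gamma)=v\,u_\gamma$ we get
$$U(v,\gamma)U(v',\gamma')=v\,\alpha_\gamma(v')\,u_{\gamma\gamma'}=\langle v',c(\gamma^{-1})\rangle\,U\big((v,\gamma)(v',\gamma')\big),$$
that is, $U(g)U(h)=\sigma(g,h)U(gh)$ with
$$\sigma\big((v,\gamma),(v',\gamma')\big)=\langle v',c(\gamma^{-1})\rangle . \tag{7}$$
Associativity of $U(g)U(h)U(k)$ gives the cocycle identity. Normalization holds because $c(e)=0$ and the trivial character is identically $1$.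

**Example.** Let $K=\Gamma=\mathbb Z/2$, with $\Gamma$ acting on $K$ by translation. Then $V=\mathbb Z/2$, $G=\mathbb Z/2\times\mathbb Z/2$, and (7) is the cocycle of the previous example.

**Lemma 1.** $C^*_r(G,\sigma)\cong C(K)\rtimes_r\Gamma$ via $\lambda_\sigma(g)\mapsto U(g)$. If $\mu$ is a $\Gamma$-invariant probability measure on $K$, then $\mu\circ E$ is a tracial state of $C(K)\rtimes_r\Gamma$.

**Proof.** *Traces.* It is enough to compare $au_\gamma bu_\delta$ and $bu_\delta au_\gamma$ with $a,b\in C(K)$. Since $au_\gamma bu_\delta=a\,\alpha_\gamma(b)u_{\gamma\delta}$, both have $E=0$ unless $\delta=\gamma^{-1}$. In that case $\mu\circ E$ takes the values $\mu(a\,\alpha_\gamma(b))$ and $\mu(b\,\alpha_{\gamma^{-1}}(a))$. As $\alpha_\gamma\big(b\,\alpha_{\gamma^{-1}}(a)\big)=\alpha_\gamma(b)\,a$, these agree by invariance of $\mu$. Linearity and continuity do the rest.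

*Isomorphism.* The purpose is to find $\lambda_\sigma$ inside a GNS representation. Haar measure $h$ is invariant under translations and continuous automorphisms, hence $\Gamma$-invariant, so $\tau_h=h\circ E$ is a tracial state. It is faithful, because $E$ is faithful and $h$ has full support. Moreover $\tau_h(U(v,\gamma))$ is $0$ for $\gamma\ne e$ and equals $\int v\,dh$ for $\gamma=e$; so $\tau_h(U(g))=\delta_{g,e}$. Let $\xi$ be the cyclic vector of the GNS representation of $\tau_h$, which is a faithful representation. Since $U(g)^*U(k)$ is a scalar of modulus $1$ times $U(g^{-1}k)$, the vectors $U(g)\xi$ are orthonormal. They are total: the span of $V$ is dense in $C(K)$ by Stone–Weierstrass, so the span of the $U(g)$ is dense in $C(K)\rtimes_r\Gamma$. Hence $W\delta_g=U(g)\xi$ defines a unitary, and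
$$W\lambda_\sigma(g)\delta_k=\sigma(g,k)U(gk)\xi=U(g)U(k)\xi=U(g)W\delta_k .$$
So $W$ intertwines $\lambda_\sigma(g)$ with left multiplication by $U(g)$, and it carries the C*-algebra generated by $\lambda_\sigma(G)$ onto the image of $C(K)\rtimes_r\Gamma$. $\square$

Under this isomorphism $\tau$ becomes $\tau_h$. So an invariant measure other than Haar measure gives a second trace. What is needed for simplicity is standard.

**Definition.** The action is minimal if every orbit is dense, equivalently if the only closed invariant subsets are $\emptyset$ and $K$. It is topologically free if for every $\gamma\ne e$ the set $\{x:\gamma x=x\}$ has empty interior.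

**Lemma 2** (standard; cf. Archbold–Spielberg, Proc. Edinburgh Math. Soc. 37 (1994)). If the action is minimal and topologically free, then $A=C(K)\rtimes_r\Gamma$ is simple.

**Proof.** Let $J\subsetneq A$ be a closed ideal with quotient map $\pi$. We show $J=0$.

*$\pi$ is injective on $C(K)$.* $J\cap C(K)$ is an ideal of $C(K)$, invariant because $u_\gamma Ju_\gamma^*=J$, and proper because $1\notin J$. It consists of the functions vanishing on a nonempty closed invariant set. By minimality this set is $K$, so $J\cap C(K)=0$.

*Claim: $\|E(a)\|\le\|\pi(a)\|$ for all $a\in A$.* By continuity we may take a finite sum $a=\sum_{\gamma\in S}a_\gamma u_\gamma$; we may assume $e\in S$. Let $\eta>0$. If $a_e=0$ there is nothing to prove. Otherwise $\{x:|a_e(x)|>\|a_e\|-\eta\}$ is open and nonempty. A finite union of closed sets with empty interior has empty interior, so this set contains a point $x$ with $\gamma x\ne x$ for all $\gamma\in S\setminus\{e\}$. The functional $\pi(b)\mapsto b(x)$ is a well-defined state on $\pi(C(K))\cong C(K)$; extend it to a state $\varphi$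 of $\pi(A)$. Then
$$\varphi(\pi(b)y)=b(x)\varphi(y)=\varphi(y\,\pi(b))\qquad(b\in C(K),\ y\in\pi(A)).$$
Indeed, with $b'=b-b(x)$, Cauchy–Schwarz gives $|\varphi(\pi(b')y)|^2\le\varphi(\pi(b'\overline{b'}))\,\varphi(y^*y)=|b'(x)|^2\varphi(y^*y)=0$, and likewise on the other side. For $e\ne\gamma\in S$ choose $b\in C(K)$ with $b(x)=1$ and $b(\gamma x)=0$. Since $b\,a_\gamma u_\gamma=a_\gamma u_\gamma\,\alpha_{\gamma^{-1}}(b)=a_\gamma u_\gamma\,(b\circ\gamma)$,
$$\varphi(\pi(a_\gamma u_\gamma))=b(x)\varphi(\pi(a_\gamma u_\gamma))=\varphi\big(\pi(a_\gamma u_\gamma)\pi(b\circ\gamma)\big)=b(\gamma x)\,\varphi(\pi(a_\gamma u_\gamma))=0 .$$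
So $\varphi(\pi(a))=a_e(x)$ and $\|E(a)\|-\eta<|a_e(x)|\le\|\pi(a)\|$. Let $\eta\to0$.

*Conclusion.* If $a\in J$, then $\pi(a^*a)=0$, so $E(a^*a)=0$, and $a=0$ because $E$ is faithful. $\square$

The task is now purely dynamical: find an affine action on a compact abelian group that is minimal and topologically free but has an invariant probability measure other than Haar measure. The translation parts are indispensable: if $c=0$, the point $0$ is fixed, and the action is not minimal unless $K=\{0\}$.

## Translations and towers of finite quotients carry only Haar measure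

The first affine actions to try are translations, $\gamma x=x+c(\gamma)$ with a homomorphism $c\colon\Gamma\to K$. Minimality says that $c(\Gamma)$ is dense. If $\mu$ is invariant, the set of $k\in K$ such that $\mu$ is invariant under translation by $k$ is closed, since $k\mapsto\int\varphi(x+k)\,d\mu(x)$ is continuous. It contains $c(\Gamma)$, so it is all of $K$, and $\mu$ is Haar measure.

The next try allows linear parts, and builds $K=\varprojlim K_n$ from finite groups $K_n$ on which $\Gamma$ acts compatibly. This fails too. If $K\to K_n$ is onto and equivariant, minimality of $K$ makes $\Gamma$ transitive on the finite set $K_n$. Then the uniform measure is the only invariant measure on $K_n$. This holds for every $n$, so Haar measure is the only invariant measure on $K$.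

The failure comes from letting the whole group act on each floor. Suppose instead that $\Gamma=\bigcup\Gamma_n$, where only $\Gamma_n$ acts on $K_n$. An element of $\Gamma_{n+1}$ acts on $K_{n+1}$ and above, and it need not descend to $K_n$. Then transitivity on $K_n$ is no longer forced. Minimality will follow if

* every $\Gamma_{n+1}$-orbit in $K_{n+1}$ maps onto $K_n$,

and this is compatible with $\Gamma_{n+1}$ having many orbits on $K_{n+1}$.

**First floor by hand.** Take $K_0=\mathbb F_2$, $\Gamma_0=\{1\}$, $K_1=Z_m$, $\Gamma_1=\langle t\rangle$ and $p_0=d\colon K_1\to K_0$. By (3) every $t$-orbit maps onto $K_0$. The shift does not descend: $d(tz)=z(1)+z(2)$ is not a function of $d(z)=z(0)+z(1)$. If $\rho$ is a $t$-invariant probability measure on $Z_m$, the computation in (5) gives $\rho(d=1)=\int\frac{w(z)}m\,d\rho\in[\frac1m,1-\frac1m]$, and mixtures of $\nu_1$ and $\nu_{m-1}$ realize every value in this interval. So passing to the first floor costs only the two ends of the simplex of measures on $K_0$, and the loss is small for large $m$.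

To go on, we put one block $Z_m$ over each coordinate of the previous floor. The elements already in the group permute coordinates and also complement some of them ($t$ does both). To lift a complemented bit to the block above it we need a map of $Z_m$ that changes $d$ to $d+1$, normalizes $\langle t\rangle$ and permutes the $\nu_w$. By (1), (2) and (5), the flip $f$ does all of this.

## The tower

For a finite set $I$ let $B_I$ be the group of maps $\tau_c\pi$ of $\mathbb F_2^I$ with $c\in\mathbb F_2^I$ and $\pi\in\mathrm{Sym}(I)$, where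
$$(\tau_c\pi x)_i=x_{\pi^{-1}i}+c_i,\qquad \tau_c\pi\,\tau_{c'}\pi'=\tau_{c+\pi c'}\,\pi\pi',\qquad (\pi c')_i=c'_{\pi^{-1}i}.$$
The map determines $c$ (the image of $0$) and then $\pi$.

**Step 1. Recursive construction.** The purpose is to define finite $2$-groups $\Gamma_n\le B_{I_n}$ acting on $K_n=\mathbb F_2^{I_n}$. Start with $I_0=\{*\}$, $K_0=\mathbb F_2$, $\Gamma_0=\{1\}$. Given $I_n$ and $\Gamma_n$, put $N_n=|I_n|$ and $\varepsilon_n=\varepsilon2^{-n-1}$, and let $m_n$ be a power of $2$ with
$$m_n\ \ge\ 2+\frac{4N_n2^{N_n}}{\varepsilon_n}. \tag{8}$$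
In particular $m_n\ge4$ and $m_n\to\infty$. Put $I_{n+1}=I_n\times\{0,\dots,m_n-1\}$, so that
$$K_{n+1}=\mathbb F_2^{I_{n+1}}=Z_{m_n}^{I_n}\ni z=(z_i)_{i\in I_n},\qquad p_n\colon K_{n+1}\to K_n,\quad p_n(z)_i=d(z_i).$$
The map $p_n$ is a surjective homomorphism. Old elements are lifted by
$$\theta_n\colon B_{I_n}\to B_{I_{n+1}},\qquad (\theta_n(\tau_c\pi)z)_i=f^{c_i}z_{\pi^{-1}i}.$$
The right side permutes blocks and translates, so it lies in $B_{I_{n+1}}$. It is a homomorphism:
$$(\theta_n(\tau_c\pi)\theta_n(\tau_{c'}\pi')z)_i=f^{c_i}f^{c'_{\pi^{-1}i}}z_{(\pi\pi')^{-1}i}=(\theta_n(\tau_{c+\pi c'}\pi\pi')z)_i ,$$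
where $f^2=1$ allows exponents in $\mathbb F_2$. By (2), $d(f^{c_i}z_{\pi^{-1}i})=d(z_{\pi^{-1}i})+c_i$, that is,
$$p_n(\theta_n(b)z)=b\,p_n(z)\qquad(b\in B_{I_n},\ z\in K_{n+1}). \tag{9}$$
So $\theta_n$ is injective, because $p_n$ is onto and $B_{I_n}$ acts faithfully on $K_n$.

New elements: let $E_n=\langle t\rangle^{I_n}\le B_{I_{n+1}}$ act coordinatewise on $Z_{m_n}^{I_n}$. This is a finite abelian $2$-group. Conjugating $(t^{r_i})_i$ by $\theta_n(\tau_c\pi)$ gives the element acting on the $i$-th block by $f^{c_i}t^{r_{\pi^{-1}i}}f^{c_i}$, which is a power of $t$ by (1). Hence $\theta_n(B_{I_n})$ normalizes $E_n$, and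
$$\Gamma_{n+1}=E_n\,\theta_n(\Gamma_n)$$
is a subgroup of $B_{I_{n+1}}$. It is a finite $2$-group, because its order divides $|E_n||\Gamma_n|$.

**Step 2. The limit action.** The purpose is to obtain an affine action of one group on one compact group. Let $\Gamma=\varinjlim(\Gamma_n,\theta_n)$; as the $\theta_n$ are injective, we view it as the union of the $\Gamma_n$. Let $K=\varprojlim(K_n,p_n)$, a compact group of exponent $2$, and write $x_n\in K_n$ for the image of $x\in K$. Since the $p_n$ are onto, so are the projections $K\to K_n$. For $\gamma\in\Gamma_n$ put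
$$(\gamma x)_l=\gamma x_l\qquad(l\ge n). \tag{10}$$
By (9) these coordinates are compatible, so this is an action by homeomorphisms. It is affine: on $K_l$ write $\gamma x=L^{(l)}x+c^{(l)}$. From $p_l(\gamma z)=\gamma p_l(z)$ at $z=0$ we get $p_l(c^{(l+1)})=c^{(l)}$, and subtracting, $p_lL^{(l+1)}=L^{(l)}p_l$. So the $c^{(l)}$ define $c(\gamma)\in K$, and the $L^{(l)}$ define a continuous automorphism $L_\gamma$ of $K$. Note that for $\gamma\in E_n\subset\Gamma_{n+1}$ formula (10) starts at $l=n+1$, and $(\gamma x)_n=p_n(\gamma x_{n+1})$.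

**Step 3. The group $G$ and the cocycle.** Let $V_n=\widehat{K_n}$, embedded in $V=\widehat K$ via $K\to K_n$. A continuous character of $K$ has values in $\{\pm1\}$, so its kernel is open and contains $\ker(K\to K_n)$ for some $n$; thus $V=\bigcup_nV_n$, a countable elementary abelian $2$-group. Each $V_n$ is $\Gamma_n$-invariant, since $L_\gamma$ for $\gamma\in\Gamma_n$ induces an automorphism of $K_n$. Therefore
$$G=V\rtimes\Gamma=\bigcup_n V_n\rtimes\Gamma_n$$
is an increasing union of finite $2$-groups: a countable locally finite $2$-group. Let $\sigma$ be the cocycle (7); it takes values in $\{\pm1\}$. The algebra $C^*_r(G,\sigma)$ is the closure of the increasing union of the spans of $\lambda_\sigma(V_n\rtimes\Gamma_n)$. These are finite-dimensional $*$-algebras, so $C^*_r(G,\sigma)$ is AF.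

## Dense orbits, no fixed open sets, and part 1

**Step 4. Minimality.** Given $x\in K$, $n\ge0$ and $k\in K_n$, we move $x$ into the cylinder $\{x':x'_n=k\}$; cylinders form a base of the topology. Write $x_{n+1}=(z_i)_{i\in I_n}$. By (3) choose $r_i$ with $d(t^{r_i}z_i)=k_i$. For $\gamma=(t^{r_i})_i\in E_n$ we get $(\gamma x)_n=p_n(\gamma x_{n+1})=(d(t^{r_i}z_i))_i=k$.

**Step 5. Topological freeness.** Suppose $e\ne\gamma\in\Gamma$ fixes every point of a nonempty open set. Shrinking the set, we may assume it is a cylinder $\{x:x_l=k\}$ with $\gamma\in\Gamma_l$ and $k\in K_l$. Write $\gamma=\tau_c\pi\in B_{I_l}$; this is not the identity, since the $\theta$'s are injective. As the projections of $K$ to $K_l$ and $K_{l+1}$ are onto, $\gamma k=k$ and $\theta_l(\gamma)z=z$ for all $z\in p_l^{-1}(k)$.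

If $\pi\ne1$, choose $i$ with $\pi(i)\ne i$ and some $z\in p_l^{-1}(k)$. Let $z'$ agree with $z$ except that $z'_i=z_i+1$ (the constant function $1$ is added). Since $d(z_i+1)=d(z_i)$, also $z'\in p_l^{-1}(k)$. Comparing the coordinates $\pi(i)$ of $\theta_l(\gamma)z=z$ and $\theta_l(\gamma)z'=z'$,
$$f^{c_{\pi(i)}}z_i=z_{\pi(i)}=z'_{\pi(i)}=f^{c_{\pi(i)}}(z_i+1),$$
which contradicts the injectivity of $f$. If $\pi=1$, then $c\ne0$ and $\gamma k=k+c\ne k$, a contradiction.

**Step 6. Part 1 of Theorem A.** By Lemmas 1 and 2, $C^*_r(G,\sigma)\cong C(K)\rtimes_r\Gamma$ is simple, and it is AF by Step 3. It remains to see that $\sigma\not\sim1$. If $\sigma\sim1$, then $C^*_r(G)=C^*_r(G,1)$ would be simple. But let $a=\sum_{g\in F}a_g\lambda(g)$ with $F$ a finite subgroup of $G$. Then $a1_F=(\sum_ga_g)1_F$, so $|\sum_ga_g|\le\|a\|$. Every finite sum is of this form, because $G$ is locally finite. So $\lambda(g)\mapsto1$ extends to a character of $C^*_r(G)$. Its kernel contains $\lambda(g)-1\ne0$ for $g\ne e$, so $C^*_r(G)$ is not simple. Hence $\sigma\not\sim1$. $\square$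

## Lifting invariant measures through the noise operator

Let $P_n$ be the simplex of $\Gamma_n$-invariant probability measures on the finite set $K_n$, viewed as functions on $K_n$, and $h_n\in P_n$ the uniform measure. By (9), and because $\theta_n(\Gamma_n)\subset\Gamma_{n+1}$, we have $p_{n*}P_{n+1}\subset P_n$. Also $p_{n*}h_{n+1}=h_n$, since $p_n$ is a surjective homomorphism. We want to know which measures in $P_n$ lift to $P_{n+1}$.

The obvious lift of a point $k\in K_n$ uses biased blocks. Write $m=m_n$, $N=N_n$, $I=I_n$, and let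
$$\nu^k=\bigotimes_{i\in I}\nu_{w_i}\ \text{ on } K_{n+1}=Z_m^I,\qquad w_i=1\ \text{if } k_i=0,\quad w_i=m-1\ \text{if } k_i=1 .$$
By (5), $\nu^k$ is $E_n$-invariant. Moreover
$$\theta_n(b)_*\nu^k=\nu^{bk}\qquad(b\in B_I). \tag{11}$$
Indeed, for $b=\tau_c\pi$ the $i$-th block of $\theta_n(b)z$ is $f^{c_i}z_{\pi^{-1}i}$; the blocks stay independent, and by (5) applying $f$ exchanges $\nu_1$ and $\nu_{m-1}$, so the $i$-th block gets the law belonging to the bit $k_{\pi^{-1}i}+c_i=(bk)_i$. By (5) again, the $i$-th bit of $p_n(z)$ equals $k_i$ with probability $1-\frac1m$, independently over $i$: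
$$p_{n*}\nu^k(k')=T(k',k):=\prod_{i\in I}\Big(1-\frac1m\Big)^{[k'_i=k_i]}\Big(\frac1m\Big)^{[k'_i\ne k_i]}.$$
Hence for $a\colon K_n\to\mathbb R$
$$p_{n*}\Big(\sum_ka(k)\nu^k\Big)=Ta,\qquad T=\prod_{i\in I}\Big(\big(1-\tfrac1m\big)+\tfrac1mX_i\Big), \tag{12}$$
where $X_i$ is the operator on functions on $K_n$ that flips coordinate $i$. The lift $\sum_k\eta(k)\nu^k$ of $\eta\in P_n$ is $\Gamma_{n+1}$-invariant, but its marginal on $K_n$ is the noisy version $T\eta$, not $\eta$. To hit $\eta$ exactly, start from $T^{-1}\eta$. This may fail to be positive: for $N=1$, the expression for $T^{-1}$ in (13) below gives $T^{-1}\delta_0=\big(1+\frac1{m-2}\big)\delta_0-\frac1{m-2}\delta_1$. Mixing $\eta$ first with a little uniform measure repairs this.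

**Lemma 3.** $p_{n*}P_{n+1}\supseteq(1-\varepsilon_n)P_n+\varepsilon_nh_n$.

**Proof.** **Step 7. $T^{-1}$ is close to the identity.** Since $X_i^2=1$, the factor $(1-\frac1m)+\frac1mX_i$ acts as $1$ where $X_i=1$ and as $\frac{m-2}m$ where $X_i=-1$. Its inverse is $1+\frac1{m-2}(1-X_i)$, which acts as $1$ and $\frac m{m-2}$. So
$$T^{-1}=\prod_{i\in I}\Big(1+\tfrac1{m-2}(1-X_i)\Big). \tag{13}$$
In the operator norm for $\|\cdot\|_\infty$, each $\frac1{m-2}(1-X_i)$ has norm at most $x:=\frac2{m-2}$. Expanding the product,
$$\|T^{-1}-1\|_{\infty\to\infty}\le(1+x)^N-1\le e^{Nx}-1\le2Nx=\frac{4N}{m-2}\le\varepsilon_n2^{-N}. \tag{14}$$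
The last inequality is (8). The one before it uses $e^y-1\le2y$ for $0\le y\le1$, which holds by convexity since it holds at $y=0$ and $y=1$; and $Nx\le1$ by (8).

**Step 8. A positive preimage.** Let $\eta\in P_n$, $\eta'=(1-\varepsilon_n)\eta+\varepsilon_nh_n$ and $a=T^{-1}\eta'$. Pointwise $\varepsilon_n2^{-N}\le\eta'\le1$, because $h_n=2^{-N}$. By (14), $\|a-\eta'\|_\infty\le\varepsilon_n2^{-N}$, hence $a\ge0$. The operator $T$ preserves total mass, since each $X_i$ does; so $a$ has total mass $1$. Finally, $T(bk',bk)=T(k',k)$ for $b\in B_I$, because $b$ permutes the places where $k'$ and $k$ agree. So $T$, and with it $T^{-1}$, commutes with $B_I$, and $a$ is $\Gamma_n$-invariant because $\eta'$ is.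

**Step 9. The lift.** Let $\rho=\sum_ka(k)\nu^k$, a probability measure on $K_{n+1}$. It is $E_n$-invariant, as each $\nu^k$ is. For $b\in\Gamma_n$, (11) gives $\theta_n(b)_*\rho=\sum_ka(k)\nu^{bk}=\sum_ka(b^{-1}k)\nu^k=\rho$. So $\rho\in P_{n+1}$, and $p_{n*}\rho=Ta=\eta'$ by (12). $\square$

Next we pass to the limit. Let $P$ be the set of $\Gamma$-invariant probability measures on $K$, and $Q_n\subset P_n$ the set of their marginals on $K_n$.

**Lemma 4.** $Q_n\supseteq(1-\delta_n)P_n+\delta_nh_n$, where $1-\delta_n=\prod_{l\ge n}(1-\varepsilon_l)\ge1-\varepsilon2^{-n}$.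

**Proof.** The bound is $\prod_{l\ge n}(1-\varepsilon_l)\ge1-\sum_{l\ge n}\varepsilon2^{-l-1}=1-\varepsilon2^{-n}$.

**Step 10. Finitely many floors.** Let $p_{n,l}\colon K_l\to K_n$ be the composed map and $s_l=\prod_{n\le j<l}(1-\varepsilon_j)$. We claim $p_{n,l*}P_l\supseteq s_lP_n+(1-s_l)h_n$ for all $l\ge n$. For $l=n$ this is trivial. If it holds for $l$, then Lemma 3 applied to $P_{l+1}\to P_l$ gives
$$p_{n,l+1*}P_{l+1}\supseteq p_{n,l*}\big((1-\varepsilon_l)P_l+\varepsilon_lh_l\big)=(1-\varepsilon_l)\,p_{n,l*}P_l+\varepsilon_lh_n\supseteq(1-\varepsilon_l)s_lP_n+\big(1-(1-\varepsilon_l)s_l\big)h_n,$$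
which is the claim for $l+1$.

**Step 11. All floors at once.** The sets $sP_n+(1-s)h_n$ increase with $s\in(0,1]$: for $s<s'$,
$$s\eta+(1-s)h_n=s'\big[\tfrac s{s'}\eta+(1-\tfrac s{s'})h_n\big]+(1-s')h_n ,$$
and the bracket lies in the convex set $P_n$. As $1-\delta_n\le s_l$ for all $l$, every $\eta\in(1-\delta_n)P_n+\delta_nh_n$ lies in $p_{n,l*}P_l$ for all $l\ge n$. For such $\eta$ the sets $\{\rho\in P_l:p_{n,l*}\rho=\eta\}$, $l\ge n$, are nonempty and compact, and $p_{l*}$ maps the $(l+1)$-st into the $l$-th. An inverse limit of nonempty compact sets is nonempty, so there are $\mu_l\in P_l$ with $p_{l*}\mu_{l+1}=\mu_l$ and $\mu_n=\eta$. They define a probability measure $\mu$ on $K=\varprojlim K_l$ with marginals $\mu_l$. If $\gamma\in\Gamma_j$, then by (10) the marginal of $\gamma_*\mu$ on $K_l$ is $\gamma_*\mu_l=\mu_l$ for all $l\ge\max(j,n)$, so $\gamma_*\mu=\mu$. Thus $\mu\in P$ and $\eta=\mu_n\in Q_n$. $\square$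

## The traces: parts 2 and 3

**Step 12. Part 2 of Theorem A.** We read off traces from the marginals on $K_0$. Since $\Gamma_0$ is trivial, $P_0$ consists of all probability measures on $\mathbb F_2$. Let $v_0$ be the nontrivial character of $K_0$, viewed in $V\subset G$; it has order $2$. On $(1-\delta_0)P_0+\delta_0h_0$ the integral of $v_0$ takes all values in $[-(1-\delta_0),1-\delta_0]$, and $1-\delta_0\ge1-\varepsilon$. So by Lemma 4, for every $s$ with $|s|\le1-\varepsilon$ there is $\mu\in P$ with $\int v_0\,d\mu=s$. By Lemma 1, $\tau_s=\mu\circ E$ is a tracial state, and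
$$\tau_s(\lambda_\sigma(v_0))=\mu(E(v_0))=\int v_0\,d\mu=s .$$
The canonical trace has the value $0$ there, so a choice $s\ne0$ gives a second tracial state. With part 1, $\sigma\in C^*S(G)\setminus UT(G)$ and $\sigma\not\sim1$: the implication fails. $\square$

**Step 13. Part 3 of Theorem A.** We bound the dimension of the tracial state space from below. If $\tau'$ is a tracial state, then $\tau'(\alpha_\gamma(\varphi))=\tau'(u_\gamma\varphi u_\gamma^*)=\tau'(\varphi)$ for $\varphi\in C(K)$, so its restriction to $C(K)$ is an invariant measure. Every $\mu\in P$ arises this way, from $\mu\circ E$. So the tracial state space maps affinely onto $P$, and $P$ maps affinely onto $Q_n$. By Lemma 4, $Q_n$ contains a translate of a positive multiple of $P_n$, so $\dim Q_n=\dim P_n$. Hence the tracial state space has dimension at least $\dim P_{n+1}$ for every $n$.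

Now $\dim P_{n+1}+1$ is the number of $\Gamma_{n+1}$-orbits on $K_{n+1}$. By (4), the function
$$z\mapsto\sum_{i\in I_n}\big(w(z_i)-\tfrac{m_n}2\big)^2$$
is $\Gamma_{n+1}$-invariant: $t$ does not change $w$, while $f$ changes the sign of $w-\frac{m_n}2$, and permuting blocks permutes the summands. By (d) there are points with all $w(z_i)$ equal to any given odd $w\in[1,m_n-1]$; there the function equals $N_n(w-\frac{m_n}2)^2$. There are $m_n/2$ such $w$, and at most two of them, $w$ and $m_n-w$, give the same value. So the function takes at least $m_n/4$ values, and there are at least $m_n/4$ orbits. As $m_n\to\infty$, the tracial state space is infinite-dimensional. A compact convex set with finitely many extreme points is finite-dimensional by Krein–Milman, so there are infinitely many extreme tracial states. $\square$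

## Why the value 1 is never reached

**Step 14. Sharpness.** The purpose is to prove the last assertion of Theorem A. Let $C^*_r(G,\sigma)$ be simple (here $G$ and $\sigma$ are arbitrary), let $g\ne e$ be such that $u=\lambda_\sigma(g)$ satisfies $u^2=1$, and let $\tau'$ be a tracial state. The set $\{a:\tau'(a^*a)=0\}$ is a closed left ideal. It is closed under adjoints because $\tau'(a^*a)=\tau'(aa^*)$, so it is two-sided, and it does not contain $1$. By simplicity it is $0$: the state $\tau'$ is faithful. As $u$ is a unitary with $u^2=1$, it is self-adjoint, so $\tau'(u)\in[-1,1]$. If $\tau'(u)=\pm1$, then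
$$\tau'\big((1\mp u)^2\big)=\tau'(2\mp2u)=0,$$
so $u=\pm1$ by faithfulness, contradicting $\tau(u)=0$. Hence $|\tau'(u)|<1$.

In the example, $\lambda_\sigma(v_0)^2=\sigma(v_0,v_0)1=\langle v_0,c(e)\rangle1=1$, so this applies to $g=v_0$: the range in part 2 can be made as close to $[-1,1]$ as desired by the choice of $\varepsilon$, but $\varepsilon=0$ is impossible. This completes the proof of Theorem A. $\blacksquare$

## Products with C*-simple pairs

**Proof of Theorem B.** On $\ell^2(G\times H)=\ell^2(G)\otimes\ell^2(H)$ we have $\lambda_{\sigma\times\omega}(g,h)=\lambda_\sigma(g)\otimes\lambda_\omega(h)$; apply both sides to $\delta_k\otimes\delta_l$. Hence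
$$C^*_r(G\times H,\sigma\times\omega)=C^*_r(G,\sigma)\otimes_{\min}C^*_r(H,\omega).$$
The minimal tensor product of simple C*-algebras is simple (Takesaki, Tôhoku Math. J. 16 (1964)), so $\sigma\times\omega\in C^*S(G\times H)$.

With $\tau$ the canonical trace of $C^*_r(H,\omega)$, the product states $\tau_s\otimes\tau$ are tracial on the algebraic tensor product, hence by continuity on the whole algebra. They take the value $s$ at $\lambda_\sigma(v_0)\otimes1$, so they are distinct for distinct $s$, and $\sigma\times\omega\notin UT(G\times H)$.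

Finally, if $\sigma\times\omega\sim1$ by means of $\beta\colon G\times H\to\mathbb T$, then restricting to $G\times\{e\}$, where $\sigma\times\omega$ equals $\sigma$ because $\omega(e,e)=1$, would give $\sigma\sim1$. This is false by Theorem A, so $\sigma\times\omega\not\sim1$. $\blacksquare$
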